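# Dense normal subgroups of small index in automorphism groups of $\omega$-categorical structures

## A set whose finite subsets are generically colored

For every $n\ge 1$ fix a nonempty countable set $C_n$ of colors. For a set $M$ let $[M]^n$ denote the set of its $n$-element subsets. We want a countable set $M$ together with functions $f_n:[M]^n\to C_n$ $(n\ge1)$, which color all finite nonempty subsets of $M$ and are as independent as possible. Here is the precise demand.

**(EP)** For each finite $B\subseteq M$ and all functions $h_n:[B]^{n-1}\to C_n$ $(1\le n\le |B|+1)$ there is $b\in M\setminus B$ with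
$$f_n(B'\cup\{b\})=h_n(B')\qquad\text{for all } 1\le n\le |B|+1 \text{ and all } B'\in[B]^{n-1}.$$

In words: one may order a new point $b$, prescribing freely the color of every set that consists of $b$ and some points of $B$. For $B=\emptyset$ only $h_1(\emptyset)\in C_1$ is prescribed, which is the color of $\{b\}$. For $B=\{a\}$ we prescribe the color of $\{b\}$ and the color of $\{a,b\}$.

**Example.** Let $C_2=\{0,1\}$ and let every other $C_n$ have one element. Then $f_2$ is the edge function of a graph, and (EP) says that for each finite $B$ and each subset of $B$ there is a vertex outside $B$ joined to exactly the vertices of that subset. This is the extension property of the random graph.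

**Construction of $M$.** Let $M_0=\emptyset$. Given a countable $M_k$ whose finite nonempty subsets are colored, there are only countably many pairs $(B,h)$ where $B\subseteq M_k$ is finite and $h=(h_n)_{1\le n\le|B|+1}$ is as in (EP), because each such $h$ is a finite list of functions from finite sets to countable sets. Let $M_{k+1}$ be $M_k$ together with one new point $b_{B,h}$ for each pair. Put $f_n(B'\cup\{b_{B,h}\})=h_n(B')$ for $B'\in[B]^{n-1}$. These sets contain exactly one new point, so there is no conflict. Color all other new finite sets arbitrarily, and let $M=\bigcup_kM_k$. A finite $B\subseteq M$ lies in some $M_k$, so (EP) holds. It follows from (EP) that $M$ is infinite and that every $f_n$ is surjective: take $B$ with $|B|=n-1$ and prescribe $h_n(B)$.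

Now let a permutation group $G_n\le\mathrm{Sym}(C_n)$ be given for each $n$. We forget the names of the colors and remember them only up to $G_n$. Formally, make $M$ a structure with one relation for each $n,k\ge1$ and each $G_n$-orbit $O$ on $C_n^k$. It holds of $(\bar x_1,\dots,\bar x_k)$ if and only if each $\bar x_i$ is an $n$-tuple of distinct elements, with underlying set $I_i$, and $(f_n(I_1),\dots,f_n(I_k))\in O$. Let $\Gamma=\operatorname{Aut}(M)$.

Here is what this is for. We shall see that an automorphism permutes the colors of $n$-sets by some $g_n\in G_n$, and that the $g_n$ for different $n$ can be chosen independently. This gives a surjection $\theta:\Gamma\to\prod_nG_n$. A finite set $A\subseteq M$ has nonempty subsets of sizes $1,\dots,|A|$ only, so the behavior of an automorphism on $A$ constrains only the coordinates $g_1,\dots,g_{|A|}$. Hence a subgroup of the product that contains all finitely supported elements pulls back to a *dense* subgroup of $\Gamma$. The structure $M$ is a device for making dense subgroups, and the next section says why we want them.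

## Dense subgroups, open subgroups and compact quotients

Permutation groups carry the topology of pointwise convergence. For a permutation group $G$ on a set and a subset $A$ of that set, $G_{(A)}$ denotes the pointwise stabilizer of $A$. The subgroups $G_{(A)}$ with $A$ finite are open and form a base at $1$. The automorphism group of a structure on a countable set $M$ is a closed subgroup of $\mathrm{Sym}(M)$, and it is a Polish group. A permutation $h$ lies in the closure of $G$ exactly when for each finite tuple $c$ there is $g\in G$ with $gc=hc$. In particular, if $G$ is closed and $h$ maps every $G$-orbit on finite tuples into itself, then $h\in G$.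

A permutation group is *oligomorphic* if it has finitely many orbits on $k$-tuples for every $k$. The Engeler–Ryll-Nardzewski–Svenonius theorem says that a countable structure (in a countable language) is $\omega$-categorical if and only if its automorphism group is oligomorphic. We say that $G$ *has no compact quotient* if there is no continuous surjective homomorphism from $G$ onto a nontrivial compact Hausdorff group.

The following question is posed in Itay Kaplan and Pierre Simon, "Automorphism groups of finite topological rank", arXiv:1709.01918 (2017).

**Question.** Let $M$ be $\omega$-categorical such that $G=\operatorname{Aut}(M)$ has no compact quotient. Is it true that any dense subgroup of $G$ of index less than $2^{\aleph_0}$ is open (and hence is equal to $G$)?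

The words in parentheses are justified as follows. An open subgroup is closed, because its complement is a union of cosets. So a subgroup that is both open and dense is everything. Thus the question asks whether a *proper* dense subgroup of index less than $2^{\aleph_0}$ can exist.

**Example (the pure set).** Let $M=\mathbb N$ with no relations, so $G=\mathrm{Sym}(\mathbb N)$. Let $L$ be an open normal subgroup, say $G_{(A)}\le L$ with $A$ finite. By normality $G_{(A')}\le L$ whenever $|A'|=|A|$. Given $x\ne y$, choose such an $A'$ disjoint from $\{x,y\}$; then the transposition $(x\,y)$ lies in $L$. So $L$ contains the group of finitely supported permutations, which is dense, and $L$ is closed, so $L=G$. Thus $G$ has no proper open normal subgroup. The group of finitely supported permutations is itself a proper dense normal subgroup, but it is countable while $|G|=2^{\aleph_0}$, so its index is $2^{\aleph_0}$. Without the index bound the answer would be an immediate no.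

The answer to the Question is no, in the following strong forms. We work in ZFC.

**Theorem 1.** There is a countable $\omega$-categorical $M$ such that $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, hence no compact quotient, and $G$ has a dense normal subgroup $H$ with $G/H\cong\mathbb Q/\mathbb Z$. In particular $[G:H]=\aleph_0<2^{\aleph_0}$ and $H$ is not open.

**Theorem 2.** There is a countable $\omega$-categorical $M$ such that $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, and for every cardinal $2\le\kappa\le2^{\aleph_0}$ the group $G$ has a dense normal subgroup of index exactly $\kappa$ (in particular of index $2$).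

Since $|G|\le2^{\aleph_0}$ bounds all indices, Theorem 2 realizes every possible value. The word "hence" in Theorem 1 is the next lemma. It replaces a condition about all compact groups by one that can be checked inside the permutation group.

**Lemma 3.** Let $G$ be a closed permutation group on a countable set with no proper open normal subgroup. Then $G$ has no compact quotient.

*Proof.* Let $\psi:G\to Q$ be a continuous surjection onto a nontrivial compact Hausdorff group. By the Peter–Weyl theorem there is a nontrivial continuous homomorphism $\rho:Q\to U(d)$ for some $d$.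

The neighborhood $W=\{u\in U(d):\|u-1\|<1\}$ contains no nontrivial subgroup. Indeed, let $u\ne1$. It has an eigenvalue $e^{i\varphi}$ with $0<|\varphi|\le\pi$. If $|\varphi|\ge\pi/3$, then $|e^{i\varphi}-1|\ge1$. If $|\varphi|<\pi/3$, the multiples of $\varphi$ move around the circle in steps shorter than $\pi/3$, so some $k\varphi$ lies modulo $2\pi$ in the arc $[\pi/3,5\pi/3]$, and $|e^{ik\varphi}-1|\ge1$. In both cases some power of $u$ is outside $W$.

Open subgroups form a base at $1$ in $G$, so some open subgroup $V$ has $\rho\psi(V)\subseteq W$. As $\rho\psi(V)$ is a subgroup, it is trivial, so $V\le\ker\rho\psi$. Hence $\ker\rho\psi$ is an open normal subgroup, and it equals $G$. As $\psi$ is onto, $\rho$ is trivial, a contradiction. $\square$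

## Automorphisms of the colored set as lifts of elements of a product

Return to $M$, $f_n$, $C_n$, $G_n$ and $\Gamma$ from the first section. The following statement collects everything we need from the construction.

**Proposition 4 (encoding).** For $n\ge1$ let $C_n$ be a nonempty countable set and $G_n\le\mathrm{Sym}(C_n)$ a closed oligomorphic group with no proper open normal subgroup. Put $P=\prod_{n\ge1}G_n$ and let $P_0=\bigoplus_nG_n\le P$ be the subgroup of finitely supported elements. Then there are a countable $\omega$-categorical structure $M$ and a surjective homomorphism $\theta:\Gamma=\operatorname{Aut}(M)\to P$ such that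

1. $\Gamma$ has no proper open normal subgroup;
2. if $P_0\le K\trianglelefteq P$, then $\theta^{-1}(K)$ is a dense normal subgroup of $\Gamma$ and $\Gamma/\theta^{-1}(K)\cong P/K$.

In this section we prove everything except part 1. The hypothesis that $G_n$ has no proper open normal subgroup is not used before part 1; we exploit this in the next section.

**Step 1 (each automorphism acts on the colors).** The purpose is to define $\theta$. We claim that $\Gamma$ is the set of $\pi\in\mathrm{Sym}(M)$ for which there is $g=(g_n)\in P$ with
$$f_n(\pi I)=g_nf_n(I)\qquad\text{for all } n\ge1 \text{ and all } I\in[M]^n. \tag{1}$$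
If (1) holds, then $\pi$ and $\pi^{-1}$ preserve the relations, since each $O$ is a $G_n$-orbit. Conversely let $\pi\in\Gamma$. The diagonal of $C_n^2$ is a union of $G_n$-orbits, so the relations tell us whether $f_n(I)=f_n(J)$, and therefore
$$f_n(I)=f_n(J)\iff f_n(\pi I)=f_n(\pi J).$$
Hence $g_n(f_n(I)):=f_n(\pi I)$ is a well-defined injective map. Since $f_n$ is surjective, it is defined on all of $C_n$, and since $f_n\circ\pi$ is surjective, it is onto. So $g_n\in\mathrm{Sym}(C_n)$. For $c_i=f_n(I_i)$ the tuples $(c_1,\dots,c_k)$ and $(g_nc_1,\dots,g_nc_k)$ lie in the same $G_n$-orbit, because $\pi$ preserves the corresponding relation. So $g_n$ lies in the closure of $G_n$, which is $G_n$. This proves the claim.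

By surjectivity of $f_n$, the element $g$ in (1) is unique. Put $\theta(\pi)=g$. If $\theta(\pi)=g$ and $\theta(\sigma)=g'$, then $f_n(\pi\sigma I)=g_nf_n(\sigma I)=g_ng'_nf_n(I)$, so $\theta:\Gamma\to P$ is a homomorphism.

**Step 2 (lifting).** The purpose is to produce automorphisms with prescribed $\theta$-value and prescribed behavior on a finite set. The claim is as follows.

*Lifting property.* Let $g\in P$ and let $p:A\to B$ be a bijection between finite subsets of $M$ with
$$f_{|I|}(pI)=g_{|I|}f_{|I|}(I)\qquad\text{for all nonempty } I\subseteq A. \tag{2}$$
Then $p$ extends to some $\pi\in\Gamma$ with $\theta(\pi)=g$.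

We go back and forth. Let $a\in M\setminus A$. Apply (EP) to $B$ with $h_n(B')=g_nf_n(p^{-1}B'\cup\{a\})$. We get $b\in M\setminus B$ such that, for all $I'\subseteq A$ with $|I'|=n-1$,
$$f_n(pI'\cup\{b\})=g_nf_n(I'\cup\{a\}).$$
So $p\cup\{(a,b)\}$ satisfies (2) again. Similarly, for $b\in M\setminus B$, apply (EP) to $A$ with $h_n(A')=g_n^{-1}f_n(pA'\cup\{b\})$ to find $a\in M\setminus A$ such that $p\cup\{(a,b)\}$ satisfies (2). Enumerate $M$ and alternate. The union of the finite bijections is a permutation $\pi$ of $M$ that satisfies (1), so $\pi\in\Gamma$ and $\theta(\pi)=g$ by Step 1.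

**Step 3 ($\theta$ is onto).** Apply Step 2 with $p=\emptyset$; condition (2) is empty.

**Step 4 ($M$ is $\omega$-categorical).** We show that $\Gamma$ is oligomorphic. For a $k$-tuple $a$ of distinct elements and $I\subseteq\{1,\dots,k\}$ write $a_I=\{a_i:i\in I\}$. Let $a,b$ be two such tuples such that for each $n\le k$ the tuples $(f_n(a_I))_{|I|=n}$ and $(f_n(b_I))_{|I|=n}$ lie in the same $G_n$-orbit. Choose $g_n\in G_n$ mapping the first to the second for $n\le k$, and $g_n=1$ for $n>k$. Then $a_i\mapsto b_i$ satisfies (2), and Step 2 gives $\pi\in\Gamma$ with $\pi a=b$. Since each of $G_1,\dots,G_k$ is oligomorphic, there are finitely many possibilities for these orbits, so $\Gamma$ has finitely many orbits on $k$-tuples of distinct elements. The same follows for arbitrary $k$-tuples. As each $G_n$ has finitely many orbits on $C_n^k$, the language of $M$ is countable, and the Engeler–Ryll-Nardzewski–Svenonius theorem applies.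

**Step 5 (density; part 2).** Let $P_0\le K\trianglelefteq P$. Let $\pi\in\Gamma$, let $A\subseteq M$ be finite and put $g=\theta(\pi)$. Put $g'_n=g_n$ for $n\le|A|$ and $g'_n=1$ for $n>|A|$. Nonempty subsets of $A$ have size at most $|A|$, so $\pi|_A$ and $g'$ satisfy (2). By Step 2 some $\pi'\in\Gamma$ agrees with $\pi$ on $A$ and has $\theta(\pi')=g'\in P_0\le K$. So $\theta^{-1}(K)$ meets every nonempty basic open set, that is, it is dense. It is normal as the preimage of a normal subgroup, and $\Gamma/\theta^{-1}(K)\cong P/K$ because $\theta$ is onto.

## Two colors for every size: index two, but a compact quotient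

Try the simplest nontrivial choice: $C_n=\{0,1\}$ and $G_n=\mathrm{Sym}(C_n)\cong\mathbb Z/2$ for all $n$. These groups are finite, hence closed and oligomorphic, and Steps 1–5 apply. Here $P=(\mathbb Z/2)^{\{1,2,\dots\}}$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\{1,2,\dots\}$, and let $K$ be the set of $g\in P$ with $\{n:g_n=0\}\in\mathcal U$. This is a subgroup of index $2$ that contains $P_0$. So $\theta^{-1}(K)$ is a dense subgroup of $\Gamma$ of index $2$; it is proper, hence not open.

This is not an answer to the Question, because the hypothesis on compact quotients fails. The map $\theta$ is continuous: if $c=f_n(I)$, then $g_n(c)=f_n(\pi I)$ depends only on $\pi|_I$. So $\theta$ maps $\Gamma$ continuously onto the compact group $(\mathbb Z/2)^{\{1,2,\dots\}}$. The same continuity argument works for any $G_n$. If some $G_n$ is finite and nontrivial, it is a compact quotient of $\Gamma$. More generally, a proper open normal subgroup of some $G_n$ pulls back to a proper open normal subgroup of $\Gamma$. So the hypothesis on the $G_n$ in Proposition 4 is necessary for part 1. We now show that it is sufficient.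

## Open normal subgroups of $\Gamma$

We prove part 1 of Proposition 4. Let $L\trianglelefteq\Gamma$ be open, and let $N=\ker\theta$. Thus $N$ is the set of permutations $\pi$ of $M$ with $f_n(\pi I)=f_n(I)$ for all $n$ and $I$. Choose a finite tuple $a=(a_1,\dots,a_k)$ of distinct elements with $\Gamma_{(a)}\le L$. We first show $N\le L$, then $\theta(L)=P$.

**Step 6 ($N\le L$).** Let $\pi\in N$ and $b=\pi a$. The plan is to go from $a$ to $b$ by an automorphism that fixes a third tuple $c$ with $\Gamma_{(c)}\le L$. Fix $e_n\in C_n$ for each $n$. Choose successively distinct $c_1,\dots,c_k\in M\setminus(a\cup b)$ such that for all nonempty $J\subseteq\{1,\dots,k\}$ and all nonempty $X\subseteq a\cup b$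
$$f_{|J|}(c_J)=f_{|J|}(a_J),\qquad f_{|X|+|J|}(X\cup c_J)=e_{|X|+|J|}. \tag{3}$$
This is possible. When $c_1,\dots,c_{i-1}$ are chosen, apply (EP) to $B=a\cup b\cup\{c_1,\dots,c_{i-1}\}$. The subsets of $B$ are the sets $X\cup c_{J'}$ with $X\subseteq a\cup b$ and $J'\subseteq\{1,\dots,i-1\}$, and we prescribe the color of $X\cup c_{J'}\cup\{c_i\}$ as (3) demands for $J=J'\cup\{i\}$.

By the first half of (3), the bijection $a_i\mapsto c_i$ satisfies (2) with $g=1$. So there is $\mu\in N$ with $\mu a=c$, and $\Gamma_{(c)}=\mu\Gamma_{(a)}\mu^{-1}\le L$.

Next consider the bijection $a\cup c\to b\cup c$ given by $a_i\mapsto b_i$, $c_i\mapsto c_i$. It sends $a_I\cup c_J$ to $b_I\cup c_J$, and we check that colors are preserved. If $J=\emptyset$, then $f_{|I|}(b_I)=f_{|I|}(a_I)$ because $\pi\in N$. If $I=\emptyset$, nothing moves. If both are nonempty, both colors are $e_{|I|+|J|}$ by (3). So the bijection satisfies (2) with $g=1$ and extends to some $\nu\in N$. Now $\nu\in\Gamma_{(c)}\le L$, and $\nu^{-1}\pi$ fixes every $a_i$, so $\nu^{-1}\pi\in\Gamma_{(a)}\le L$. Hence $\pi\in L$.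

**Step 7 ($\theta(L)=P$).** First, for finite $A\subseteq M$,
$$\theta(\Gamma_{(A)})=\{g\in P:\ g_nf_n(I)=f_n(I)\ \text{ for all } n \text{ and all } I\in[A]^n\}.$$
The inclusion from left to right is (1); the other is Step 2 with $p=\mathrm{id}_A$. The right side is defined by finitely many conditions, each of which asks some $g_n$ to fix some color, so it is an open subgroup of $P$ in the product topology.

Therefore $\theta(L)$ is open in $P$, and it is normal because $\theta$ is onto. Being open, it contains $\prod_{n>m}G_n$ for some $m$. For $n\le m$ the group $\theta(L)\cap G_n$ (with $G_n$ viewed as the $n$th factor of $P$) is an open normal subgroup of $G_n$, hence equals $G_n$. So $\theta(L)$ contains $G_1,\dots,G_m$ and $\prod_{n>m}G_n$, that is, $\theta(L)=P$. Since $N\le L$, we get $L=\theta^{-1}(\theta(L))=\Gamma$. This completes the proof of Proposition 4. $\square$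

## An almost-homomorphism of defect less than one, and why it needs $\mathbb Q/m\mathbb Z$

The task is now purely about factors: find closed oligomorphic $G_n$ without proper open normal subgroups such that $P=\prod G_n$ has a normal subgroup $K\ge P_0$ with $1<[P:K]<2^{\aleph_0}$. We look for abelian $P/K$.

There is an obstruction to keep in mind. If for some $w$ every element of every $G_n$ is a product of at most $w$ commutators, then, working coordinate by coordinate, every element of $P$ is a product of $w$ commutators, and $P$ has no nontrivial abelian quotient at all. So the $G_n$ must come closer and closer to having an abelian quotient, without an open normal subgroup ever appearing. We look for maps from $G_n$ to an abelian group that are homomorphisms up to an error, where the error vanishes as $n\to\infty$.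

Let
$$\tilde G=\{g\in\operatorname{Aut}(\mathbb Q,<):\ g(x+1)=g(x)+1\ \ \forall x\},\qquad z(x)=x+1 .$$
So $z$ is central in $\tilde G$. For $g\in\tilde G$ and $x,y\in\mathbb Q$ we have
$$|(g(y)-y)-(g(x)-x)|<1. \tag{4}$$
Indeed $g(x)-x$ does not change when $x$ is shifted by an integer, so we may assume $x\le y<x+1$; then $y-x$ and $g(y)-g(x)$ both lie in $[0,1)$. With $y=h(0)$ and $x=0$ this reads
$$|gh(0)-g(0)-h(0)|<1\qquad(g,h\in\tilde G). \tag{5}$$
So $g\mapsto g(0)$ is a homomorphism up to an error less than $1$. The error need not be $0$: let $h$ be translation by $\tfrac12$ and let $g$ be affine from $[0,\tfrac12]$ onto $[0,\tfrac34]$ and from $[\tfrac12,1]$ onto $[\tfrac34,1]$. Then $gh(0)=\tfrac34$ while $g(0)+h(0)=\tfrac12$.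

The first thing to try is to let every $G_n$ be the group induced by $\tilde G$ on the circle $\mathbb Q/\mathbb Z$. An element of that group determines its lift $g\in\tilde G$ only up to powers of $z$, so it determines $g(0)$ only modulo $1$. On $\mathbb R/\mathbb Z$ the bound (5) says nothing, the example has error $\tfrac14$, and the error does not shrink with $n$. We would like to divide by $m$ in the $m$th factor, so that (5) gives error less than $1/m$. But then $g(0)/m$ modulo $1$ has to be well defined, so the lift must be ambiguous only up to powers of $z^m$. This forces the action on the $m$-fold cover $\mathbb Q/m\mathbb Z$ of the circle.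

## The groups $G_m$ on $\mathbb Q/m\mathbb Z$

For $m\ge1$ let $C_m=\mathbb Q/m\mathbb Z$, and let $G_m$ be the image of $\tilde G$ in $\mathrm{Sym}(C_m)$; the action is well defined because $g(x+m)=g(x)+m$. Write $[x]$ for the class of $x$. For instance, $z$ acts on $C_m$ as $c\mapsto c+1$, a permutation of order $m$.

We use repeatedly the following: *if $x_1<\dots<x_k<x_1+1$ and $y_1<\dots<y_k<y_1+1$ are rationals, some $g\in\tilde G$ has $g(x_i)=y_i$ for all $i$.* To see this, put $x_{k+1}=x_1+1$ and $y_{k+1}=y_1+1$, let $g$ map $[x_i,x_{i+1}]$ affinely onto $[y_i,y_{i+1}]$, and extend by commutation with $z$. Slopes and endpoints are rational, so $g$ is a bijection of $\mathbb Q$.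

**Lemma 5.** For each $m\ge1$ the kernel of $\tilde G\to G_m$ is $\langle z^m\rangle$, and $G_m$ is closed, oligomorphic and has no proper open normal subgroup.

**Step 1 (the kernel).** This step measures the ambiguity of lifts. Clearly $z^m$ acts trivially on $C_m$. Let $g$ act trivially, so $g(x)-x=mk(x)$ with $k(x)\in\mathbb Z$ for all $x$. For $x<y<x+1$ both $y-x$ and $g(y)-g(x)$ lie in $(0,1)$, so $|m(k(y)-k(x))|<1$ and $k(x)=k(y)$. Moving in steps shorter than $1$, we see that $k$ is constant, and $g=z^{mk}$.

**Step 2 (oligomorphic).** We attach to each tuple a finite amount of data that determines its orbit. Given $c\in C_m^k$, choose a lift $x_1\in\mathbb Q$ of $c_1$. Each $c_j$ has a unique representative in $[x_1,x_1+m)$; write it as $x_j+i_j$ with $x_j\in[x_1,x_1+1)$ and $0\le i_j<m$. The data are $(i_j)_j$ and the weak order type of $(x_j)_j$. If another tuple $c'$ with $x'_j,i'_j$ has the same data, then by the italicized fact some $g\in\tilde G$ has $g(x_j)=x_j'$ for all $j$, and $g(x_j+i_j)=x_j'+i_j'$, so $g$ carries $c$ to $c'$. There are finitely many possible data, so finitely many orbits.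

**Step 3 (closed).** Let $h\in\mathrm{Sym}(C_m)$ lie in the closure of $G_m$; we construct a lift $\tilde h\in\tilde G$. For each $c$ some element of $G_m$ agrees with $h$ on $c$ and $c+1$, so $h$ commutes with $c\mapsto c+1$. Fix a rational $y_0$ in the class $h([0])$.

For $x\in[0,1)\cap\mathbb Q$ let $\tilde h(x)$ be the element of the class $h([x])$ in $[y_0,y_0+1)$. To see that it exists, take $g\in\tilde G$ whose induced map agrees with $h$ on $[0]$ and $[x]$. Then $g(0)\in[y_0]$, and after multiplying $g$ by a power of $z^m$ we have $g(0)=y_0$. Since $0\le x<1$, we get $g(x)\in[y_0,y_0+1)$, and $g(x)\in h([x])$. It is unique because the interval $[y_0,y_0+1)$ has length $1\le m$.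

For $0\le x<x'<1$ take $g\in\tilde G$ whose induced map agrees with $h$ on $[0],[x],[x']$, normalized by $g(0)=y_0$. Then $\tilde h(x)=g(x)$ and $\tilde h(x')=g(x')$, so $y_0\le\tilde h(x)<\tilde h(x')<y_0+1$. Extend by $\tilde h(x+k)=\tilde h(x)+k$ for $k\in\mathbb Z$. Since $\tilde h$ maps $[k,k+1)$ into $[y_0+k,y_0+k+1)$, it is strictly increasing on $\mathbb Q$. It commutes with $z$, and it induces $h$ because $h$ commutes with $c\mapsto c+1$. It is surjective: given $y\in\mathbb Q$ there is $x$ with $h([x])=[y]$, so $\tilde h(x)=y+mk$ for some integer $k$, and $\tilde h(x-mk)=y$. So $\tilde h\in\tilde G$ and $h\in G_m$.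

**Step 4 (no proper open normal subgroup).** Let $L\trianglelefteq G_m$ be open, with preimage $\tilde L\trianglelefteq\tilde G$. Since $L$ contains the pointwise stabilizer of finitely many classes, $\tilde L\ge\tilde G_{(A)}$ for some finite nonempty $A\subset\mathbb Q$. We imitate the argument with transpositions for $\mathrm{Sym}(\mathbb N)$; the role of transpositions is played by the following elements.

**Definition.** An element $g\in\tilde G$ is *local* if it fixes pointwise some interval $(u,v)$ of rationals with $u<v$. It then also fixes $(u,v)+\mathbb Z$ pointwise.

For example, the element of $\tilde G$ that is the identity on $[\tfrac12,1]$, has slope $\tfrac32$ on $[0,\tfrac14]$ and slope $\tfrac12$ on $[\tfrac14,\tfrac12]$ is local: it fixes $0$ and $\tfrac12$ and sends $\tfrac14$ to $\tfrac38$. A translation by a nonzero rational is not local.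

*Local elements lie in $\tilde L$.* Let $g$ fix $(u,v)$ pointwise, and let $a_1<\dots<a_r<a_1+1$ represent $A$ modulo $1$. Choose $\gamma\in\tilde G$ mapping $a_1,\dots,a_r$ into a part of $(u,v)$ of length less than $1$. Then $\gamma A\subseteq(u,v)+\mathbb Z$, so $g$ fixes $\gamma A$ pointwise. Hence $\gamma^{-1}g\gamma\in\tilde G_{(A)}\le\tilde L$, and $g\in\tilde L$ by normality.

*Local elements generate $\tilde G$.* Let $W$ be the group they generate. First, $W$ is transitive on $\mathbb Q$. Let $p<q<p+1$. Choose rationals $u,v$ with $q<u<v<p+1$, so that $v-1<p<q<u$. Let $h$ be the identity on $[u,v]$ and, on $[v-1,u]$, piecewise affine, fixing the endpoints, with $h(p)=q$. Extend from $[v-1,v]$ by commutation with $z$. Then $h$ is local and $h(p)=q$. Iterating, $W$ moves $p$ to every larger rational, and inverses give the smaller ones.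

Next, for every $p\in\mathbb Q$, each $k\in\tilde G$ with $k(p)=p$ lies in $W$. Choose $w\in(p,p+1)$ and $w'$ with $\max(w,k(w))<w'<p+1$; this is possible as $k(w)<k(p+1)=p+1$. Let $k_1$ be $k$ on $[p,w]$, affine from $[w,w']$ onto $[k(w),w']$, and the identity on $[w',p+1]$, and extend by commutation with $z$. Then $k_1\in\tilde G$ is local, and $k_1^{-1}k$ is the identity on $[p,w]$, hence also local. So $k\in W$.

Finally let $g\in\tilde G$ and $p\in\mathbb Q$. Some $w\in W$ has $w(p)=g(p)$, and $w^{-1}g$ fixes $p$, so $w^{-1}g\in W$ and $g\in W$. Thus $W=\tilde G$. As $W\le\tilde L$, we get $\tilde L=\tilde G$ and $L=G_m$. $\square$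

## A homomorphism from $\prod G_m$ onto $\mathbb R/\mathbb Z$, and the proof of Theorem 1

Let $P=\prod_{m\ge1}G_m$, $P_0=\bigoplus_mG_m$, and let $\mathcal U$ be a nonprincipal ultrafilter on $\{1,2,\dots\}$. Recall that a sequence $(u_m)$ in a compact Hausdorff space has a unique limit $\lim_{\mathcal U}u_m$, the point each of whose neighborhoods $V$ satisfies $\{m:u_m\in V\}\in\mathcal U$. Such limits commute with continuous operations, equal the ordinary limit when that exists, and do not change when finitely many terms change.

**Step 1 (definition).** For $g=(g_m)\in P$ choose lifts $\tilde g_m\in\tilde G$ of the $g_m$ and put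
$$\Phi(g)=\lim_{\mathcal U}\bigl(\tilde g_m(0)/m+\mathbb Z\bigr)\in\mathbb R/\mathbb Z .$$
By Lemma 5 other lifts are $\tilde g_mz^{mk}$ with $k\in\mathbb Z$. Since $\tilde g_mz^{mk}(0)=\tilde g_m(0)+mk$, this changes $\tilde g_m(0)/m$ by the integer $k$. So $\Phi$ is well defined.

**Step 2 (homomorphism, trivial on $P_0$, onto).** If $\tilde g_m,\tilde h_m$ lift $g_m,h_m$, then $\tilde g_m\tilde h_m$ lifts $g_mh_m$, and by (5) $\tilde g_m\tilde h_m(0)/m$ differs from $\tilde g_m(0)/m+\tilde h_m(0)/m$ by less than $1/m$. These errors tend to $0$, so $\Phi(gh)=\Phi(g)+\Phi(h)$. If $g\in P_0$, we may take $\tilde g_m=1$ for all but finitely many $m$, so $\Phi(g)=0$. For surjectivity let $t\in\mathbb R$. Choose rationals $t_m$ with $|t_m-tm|<1$ and let $\tilde g_m$ be translation by $t_m$. Then $\tilde g_m(0)/m=t_m/m\to t$, so $\Phi(g)=t+\mathbb Z$.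

**Step 3 (cutting down to countable index).** The kernel of $\Phi$ has index $2^{\aleph_0}$, which is too large. But $\mathbb Q/\mathbb Z\le\mathbb R/\mathbb Z$ is a divisible subgroup, hence a direct summand. Let $\rho:\mathbb R/\mathbb Z\to\mathbb Q/\mathbb Z$ be a retraction and $K=\ker(\rho\Phi)$. Then $P_0\le K\trianglelefteq P$ and $P/K\cong\mathbb Q/\mathbb Z$.

**Step 4 (conclusion).** By Lemma 5 the groups $G_m\le\mathrm{Sym}(C_m)$ satisfy the hypotheses of Proposition 4. We get a countable $\omega$-categorical $M$ whose group $G=\operatorname{Aut}(M)$ has no proper open normal subgroup, hence no compact quotient by Lemma 3. The subgroup $H=\theta^{-1}(K)$ is a dense normal subgroup with $G/H\cong P/K\cong\mathbb Q/\mathbb Z$, so $[G:H]=\aleph_0<2^{\aleph_0}$. An open dense subgroup equals $G$, and $H\ne G$, so $H$ is not open. This proves Theorem 1, and the answer to the Question is negative. $\blacksquare$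

The map $\Phi$ cannot give finite index. Every quotient of the divisible group $\mathbb R/\mathbb Z$ is divisible, and a nontrivial finite group is not divisible. To reach index $2$, and all other indices at once, we replace the real number $g(0)$ by an element of a finite group $D_n$, and the absolute value by the number of nonzero coordinates. What we need in the $n$th factor is a map onto $D_n$ that is a homomorphism up to an error with at most one nonzero coordinate, whereas elements of $D_n$ can have $n$ of them.

From here to the end of the notes fix $n\ge1$ until it is released, and put $D=D_n=(\mathbb Z/n!)^n$ with coordinate generators $e_1,\dots,e_n$, and $s_0=0$, $s_i=e_i$ for $1\le i\le n$. One might try to take a group $T$ with no proper open normal subgroup and form $T\times D$, acting on $X\times D$ if $T$ acts on $X$. This fails: for $n\ge2$ the subgroup $T\times\{0\}$ is proper and normal, and it is open because it contains the stabilizer of any point $(x,0)$. The copies of $D$ must be tied to $T$ by a twist. The twist will come from trees.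

## Colored planar trees and an invariant cocycle

**Definition.** For a finite set $A$ with $|A|\ge2$, an *$A$-tree* is a finite tree whose set of degree-one vertices (leaves) is $A$, all of whose other vertices have degree $3$, and in which each nonleaf vertex carries a color in $\{0,\dots,n\}$ and a cyclic order of its three edges. $A$-trees are considered up to isomorphism fixing $A$ pointwise. If $|A|\le1$ there is one (trivial) $A$-tree.

Isomorphisms fixing $A$ are unique, since each nonleaf vertex is the median of three leaves, one in each of its three directions. For each $A$ there are finitely many $A$-trees. For example, on two leaves there is only an edge. On three leaves there is one nonleaf vertex, with $n+1$ colors and $2$ cyclic orders, so there are $2(n+1)$ trees. On four leaves there are two nonleaf vertices, each adjacent to two of the leaves; there are $3$ ways to split the leaves into two pairs, hence $3\cdot(2(n+1))^2$ trees.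

For $B\subseteq A$ with $|B|\ge2$, the *restriction* $t|B$ is the subtree spanned by $B$ with degree-$2$ vertices suppressed; the remaining nonleaf vertices keep all three directions and inherit colors and cyclic orders. For $|B|\le1$ it is the trivial $B$-tree. Clearly $(t|B)|C=t|C$ for $C\subseteq B$.

Encode an $A$-tree as a relational structure on $A$: for each $k\ge1$ and each $\{1,\dots,k\}$-tree $\tau$ there is a $k$-ary relation saying that the entries are distinct and that $i\mapsto$ ($i$th entry) carries $\tau$ to the restriction of the tree to the set of entries. The structure determines the tree (use arity $|A|$), and substructures correspond to restrictions.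

**Step 1 (a Fraïssé class).** The purpose is to get a homogeneous infinite "tree". The class of these finite structures is closed under substructures, and it has finitely many isomorphism types in each finite size. We show that it has strong amalgamation; amalgamation over $\emptyset$ then gives joint embedding.

*One-point extensions.* Let trees on $A\cup\{x\}$ and $A\cup\{y\}$ be given, $x\ne y$, with the same restriction $t$ to $A$. Suppose $|A|\ge2$. In the tree on $A\cup\{x\}$ the neighbor $v_x$ of the leaf $x$ is a nonleaf vertex, and restricting to $A$ removes $x$ and suppresses $v_x$. So this tree arises from $t$ by subdividing an edge by a new vertex $v_x$, with a color and a cyclic order, and attaching the leaf $x$ there. The same holds for $y$. If the two subdivided edges differ, do both. If both subdivide the same edge $pq$, use $p-v_x-v_y-q$, with the given colors and the given cyclic orders (at $v_x$: the directions of $p$, $q$, $x$; similarly at $v_y$). In both cases the restrictions to $A\cup\{x\}$ and $A\cup\{y\}$ are the given ones. If $|A|=1$, use any tree with three leaves, and if $A=\emptyset$, use an edge; there is nothing to check,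 since there is only one tree on a given set with at most two elements.

*General case.* First let a one-point extension $A\cup\{x\}$ and an extension $A\cup\{y_1,\dots,y_r\}$ be given. For $j=1,\dots,r$ amalgamate $A\cup\{x,y_1,\dots,y_{j-1}\}$ and $A\cup\{y_1,\dots,y_j\}$ over $A\cup\{y_1,\dots,y_{j-1}\}$. Both are one-point extensions, and after $r$ steps we have the desired amalgam. Now let $A\cup\{x_1,\dots,x_s\}$ and $C\supseteq A$ be given. For $i=1,\dots,s$ amalgamate $A\cup\{x_1,\dots,x_i\}$, a one-point extension of $A\cup\{x_1,\dots,x_{i-1}\}$, with the tree already built on $C\cup\{x_1,\dots,x_{i-1}\}$.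

Let $X=X_n$ be the Fraïssé limit and $T=\operatorname{Aut}(X)$. By Fraïssé's theorem $X$ is countable, every isomorphism between finite subsets of $X$ extends to an element of $T$ (homogeneity), and for finite $F\subset X$ every tree on a finite set $B\supseteq F$ extending that of $F$ embeds in $X$ over $F$ (extension). By extension, $X$ is infinite. $T$ is closed as an automorphism group. It is oligomorphic, because by homogeneity its orbits on $k$-tuples of distinct elements correspond to $\{1,\dots,k\}$-trees.

**Step 2 (the cocycle).** The purpose is to define a $D$-valued invariant of triples in $X$ that satisfies a cocycle identity. For distinct $x,y,z\in X$ let $c(x,y,z)$ be the color of the nonleaf vertex of the $\{x,y,z\}$-tree, and let $o(x,y,z)=\pm1$ according to whether the edges towards $x,y,z$, in this order, are in the given cyclic order or not. Put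
$$\omega(x,y,z)=o(x,y,z)\,s_{c(x,y,z)}\in D,$$
and $\omega=0$ on triples with repetitions. Then $\omega$ is $T$-invariant, and it is alternating: exchanging two entries changes the sign. All its values lie in $\{0,\pm s_1,\dots,\pm s_n\}$. We claim that
$$\omega(y,z,w)-\omega(x,z,w)+\omega(x,y,w)-\omega(x,y,z)=0\qquad\text{for all } x,y,z,w\in X. \tag{6}$$
Exchanging $x$ and $y$ on the left side exchanges the first two terms up to sign and reverses the last two, so the left side changes sign. Exchanging $z$ and $w$ reverses the first two terms and exchanges the last two up to sign. Exchanging $y$ and $z$ turns the left side into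
$$\omega(z,y,w)-\omega(x,y,w)+\omega(x,z,w)-\omega(x,z,y),$$
which is its negative. So the left side is alternating in $(x,y,z,w)$. It vanishes when $x=y$: the first two terms cancel and the last two are $0$. Hence it vanishes whenever two entries coincide, and we may assume that $x,y,z,w$ are distinct. The tree on four leaves has two nonleaf vertices, so after reordering, which affects the left side only by a sign, the paths $[x,y]$ and $[z,w]$ are disjoint. Seen from the median of $x,y,z$, the leaves $z$ and $w$ lie in the same direction, so this vertex is also the median of $x,y,w$ and $\omega(x,y,z)=\omega(x,y,w)$. Likewise, seen from the median of $x,z,w$, the leaves $x$ and $y$ lie in the same direction, so $\omega(x,z,w)=\omega(y,z,w)$. So (6) holds.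

## The twisted extension $E$ of $T$ by $D$

Fix $x_0\in X$ and put $\ell(x,y)=\omega(x_0,x,y)$. This is antisymmetric with $\ell(x,x)=0$. Applying (6) to $(x_0,x,y,z)$ gives
$$\ell(x,y)+\ell(y,z)+\ell(z,x)=\omega(x,y,z).$$
The function $\omega$ is $T$-invariant but $\ell$ is not, since it refers to $x_0$. The group $E$ records how $\ell$ changes.

**Definition.** Let $E=E_n$ be the set of pairs $(g,b)$ with $g\in T$ and $b:X\to D$ such that
$$\ell(gx,gy)-\ell(x,y)=b(y)-b(x)\qquad\text{for all }x,y\in X, \tag{7}$$
acting on $\tilde X=X\times D$ by $(g,b)(x,d)=(gx,d+b(x))$.

**Step 1 ($E$ is a group, and $E\to T$ is onto with kernel $D$).** Composing the actions gives $(g,b)(h,b')=(gh,\,b'+b\circ h)$. This satisfies (7), since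
$$\ell(ghx,ghy)-\ell(x,y)=\bigl[b(hy)-b(hx)\bigr]+\bigl[b'(y)-b'(x)\bigr].$$
Likewise $(g^{-1},-b\circ g^{-1})\in E$ is inverse to $(g,b)$. For $g\in T$ put $k(x,y)=\ell(gx,gy)-\ell(x,y)$. It is antisymmetric, and
$$k(x,y)+k(y,z)+k(z,x)=\omega(gx,gy,gz)-\omega(x,y,z)=0.$$
So $b(x)=k(x_0,x)$ satisfies $b(y)-b(x)=k(x_0,y)+k(x,x_0)=-k(y,x)=k(x,y)$, which is (7). Given $g$, condition (7) determines $b$ up to an additive constant. So $E\to T$ is onto, and its kernel is the set of pairs $(1,d)$ with $d\in D$ viewed as a constant function.

**Step 2 (an invariant of pairs).** For $\tilde x=(x,d)$ and $\tilde y=(y,e)$ in $\tilde X$ put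
$$\lambda(\tilde x,\tilde y)=\ell(x,y)+d-e,$$
and write $\tilde x+d'=(x,d+d')$. We say that $\tilde x$ is a *lift* of $x$. By (7),
$$\lambda\bigl((g,b)\tilde x,(g,b)\tilde y\bigr)=\ell(gx,gy)+d+b(x)-e-b(y)=\ell(x,y)+d-e,$$
so $\lambda$ is $E$-invariant. It is antisymmetric, $\lambda(\tilde x,\tilde y+d')=\lambda(\tilde x,\tilde y)-d'$, and
$$\lambda(\tilde x,\tilde y)+\lambda(\tilde y,\tilde z)+\lambda(\tilde z,\tilde x)=\omega(x,y,z). \tag{8}$$
In particular, given $\tilde x$ and $y$, the function $\lambda(\tilde x,\cdot)$ takes each value in $D$ exactly once on the lifts of $y$. For instance, when $x=y$ we have $\lambda(\tilde x,\tilde x+d')=-d'$.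

**Step 3 ($E$ is closed and oligomorphic).** A permutation of $\tilde X$ that commutes with all translations $\tilde x\mapsto\tilde x+d'$ and induces $g\in T$ on $X=\tilde X/D$ has the form $(x,d)\mapsto(gx,d+b(x))$, and it preserves $\lambda$ exactly when (7) holds. So $E$ is the set of permutations of $\tilde X$ that commute with translations, induce an element of $T$ and preserve $\lambda$. This is the automorphism group of a structure on $\tilde X$, with relations for the graphs of translations, the tree relations pulled back from $X$, and the conditions $\lambda(\tilde x,\tilde y)=d'$. Hence $E$ is closed. Since $E\to T$ is onto, every $E$-orbit on $\tilde X^k$ meets the fiber, of size $|D|^k$, over a fixed representative of a $T$-orbit on $X^k$. So the number of $E$-orbits on $\tilde X^k$ is at most $|D|^k$ times the number of $T$-orbits on $X^k$, which is finite.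

**Step 4 (two tools).** The first makes elements of $E$, the second says when they fix points.

**(H)** Let $x_i\mapsto y_i$ $(i\le k)$ be an isomorphism of finite subsets of $X$, and let $\tilde x_i,\tilde y_i$ be lifts with $\lambda(\tilde x_1,\tilde x_j)=\lambda(\tilde y_1,\tilde y_j)$ for all $j$. Then some $h\in E$ has $h\tilde x_i=\tilde y_i$ for all $i$. To prove it, take $g\in T$ with $gx_i=y_i$, and a lift $h\in E$ of $g$, adjusted by a constant so that $h\tilde x_1=\tilde y_1$. Then $h\tilde x_j$ is a lift of $y_j$ with $\lambda(\tilde y_1,h\tilde x_j)=\lambda(\tilde x_1,\tilde x_j)=\lambda(\tilde y_1,\tilde y_j)$, so $h\tilde x_j=\tilde y_j$.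

**(F)** If $h\in E$ fixes $\tilde x$ and its image in $T$ fixes $c\in X$, then $h$ fixes every lift of $c$. Indeed, if $\tilde c$ is a lift of $c$, so is $h\tilde c$, and $\lambda(\tilde x,h\tilde c)=\lambda(\tilde x,\tilde c)$; since $\lambda(\tilde x,\cdot)$ separates the lifts of $c$, $h\tilde c=\tilde c$.

## $E$ has no proper open normal subgroup

**Lemma 6.** $E$ has no proper open normal subgroup.

*Proof.* Let $L\trianglelefteq E$ be open. For finite $B\subset X$ write $E_B$ for the pointwise stabilizer of the finite set $B\times D$. Since $L$ is open, there is a finite $A\subset X$ with $|A|\ge2$ and $E_A\le L$. Conjugating by a lift of $\gamma\in T$ to $E$ and using normality, we get $E_{\gamma A}\le L$ for all $\gamma\in T$.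

**Step 1 (point stabilizers lie in $L$).** We show $E_{\tilde x}\le L$ for each $\tilde x\in\tilde X$. The plan resembles Step 6 in the proof of Proposition 4: we imitate a given element on $A$ by one that fixes a remote copy of $A$.

Let $x$ lie under $\tilde x$, and let $h\in E_{\tilde x}$ have image $g\in T$; so $gx=x$. Enumerate $A\setminus\{x\}=\{a_1,\dots,a_k\}$; here $k\ge1$. Let $b_i=ga_i$ and $F=\{x,a_1,\dots,a_k,b_1,\dots,b_k\}$. In the $F$-tree subdivide the edge at the leaf $x$ by a new vertex $v$. In a disjoint copy of the $A$-tree subdivide some edge by a new vertex $u$. Join $u$ to $v$, with arbitrary colors and cyclic orders at $u$ and $v$. This is a tree on the disjoint union $F\sqcup A$, and its restriction to $F$ is the $F$-tree. By extension it is realized in $X$ over $F$ by a set $A'$ disjoint from $F$. The tree on $A'$ is a copy of the $A$-tree, so $A'=\gamma A$ for some $\gamma\in T$ by homogeneity.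

Consider the tree on $\{x\}\cup\{a_i\}_i\cup A'$. When we restrict the $F$-tree to $\{x\}\cup\{a_i\}_i$, the edge at $x$ of the result contains the old edge at $x$. So the tree on $\{x\}\cup\{a_i\}_i\cup A'$ arises from the one on $\{x\}\cup\{a_i\}_i$ by inserting, on the edge at $x$, the vertex $v$ with the copy of the $A$-tree attached through $u$. The tree on $\{x\}\cup\{b_i\}_i\cup A'$ arises in the same way from the one on $\{x\}\cup\{b_i\}_i$, by inserting the same gadget on the edge at $x$, with the same color at $v$ and the same cyclic order of the directions of $x$, of $u$ and of the rest. The trees on $\{x\}\cup\{a_i\}_i$ and $\{x\}\cup\{b_i\}_i$ correspond under $g$, which fixes $x$. Hence the map that is the identity on $\{x\}\cup A'$ and sends $a_i\mapsto b_i$ is an isomorphism, and it extends to some $g'\in T$.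

As $g'x=x$, we can lift $g'$ to $h'\in E$ with $h'\tilde x=\tilde x$, adjusting by a constant. Since $g'$ fixes $A'$ pointwise, (F) gives $h'\in E_{A'}=E_{\gamma A}\le L$. Moreover $h'^{-1}h$ fixes $\tilde x$, and its image $g'^{-1}g$ fixes $x$ and all $a_i$, so $h'^{-1}h\in E_A\le L$, again by (F). Hence $h\in L$.

**Step 2 ($L$ is transitive on $\tilde X$).** This is the step for which we have color $0$, with $s_0=0$, and the colors $1,\dots,n$, whose $s_i$ generate $D$.

First, *if $y\ne y'$ and $\lambda(\tilde y',\tilde y)=0$, then $\tilde y,\tilde y'$ are in the same $L$-orbit*. By extension choose $x$ different from $y,y'$ with $c(y',y,x)=0$, so $\omega(y',y,x)=0$, and take any lift $\tilde x$. By (8),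
$$0=\lambda(\tilde y',\tilde y)+\lambda(\tilde y,\tilde x)+\lambda(\tilde x,\tilde y')=\lambda(\tilde x,\tilde y')-\lambda(\tilde x,\tilde y).$$
The map $x\mapsto x$, $y\mapsto y'$ is an isomorphism, as there is only one tree on two leaves. So (H), with the lifts $\tilde x,\tilde y$ and $\tilde x,\tilde y'$, gives an element of $E_{\tilde x}\le L$ mapping $\tilde y$ to $\tilde y'$.

Next, let $\tilde y$ and a color $i$ be given, with $\tilde y$ a lift of $y$. By extension choose $y',y''$ with $y,y',y''$ distinct and $\omega(y,y',y'')=s_i$, and then lifts with $\lambda(\tilde y,\tilde y')=\lambda(\tilde y',\tilde y'')=0$. By (8), $\lambda(\tilde y'',\tilde y)=s_i$, so $\lambda(\tilde y'',\tilde y+s_i)=0$. Applying the first part to the three pairs $(\tilde y,\tilde y')$, $(\tilde y',\tilde y'')$, $(\tilde y'',\tilde y+s_i)$, we see that $\tilde y$ and $\tilde y+s_i$ lie in one $L$-orbit. This holds for every lift $\tilde y$ of $y$ and every $i$, and the $s_i$ generate $D$, so all lifts of $y$ lie in one $L$-orbit. Any $y'\ne y$ has a lift $\tilde y'$ with $\lambda(\tilde y,\tilde y')=0$, which lies in the $L$-orbit of $\tilde y$ by the first part. So $L$ is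 transitive on $\tilde X$.

**Step 3 (conclusion).** Fix $\tilde x$ and let $h\in E$. Choose $l\in L$ with $lh\tilde x=\tilde x$. Then $lh\in E_{\tilde x}\le L$, so $h\in L$. $\square$

## Sequences of bounded weight, and the proof of Theorem 2

**Step 1 (a map with small defect).** This is the analog of $g\mapsto g(0)$ and (5). Put $q=q_n:E\to D$, $q(g,b)=b(x_0)$. Then $q(1,d)=d$, so $q$ is onto, and $q(1)=0$. For $\alpha=(g,b)$ and $\beta=(h,b')$ we have $q(\alpha\beta)=b'(x_0)+b(hx_0)$, so by (7) and $\ell(x_0,\cdot)=0$,
$$q(\alpha\beta)-q(\alpha)-q(\beta)=b(hx_0)-b(x_0)=\ell(gx_0,ghx_0)-\ell(x_0,hx_0)=\omega(x_0,gx_0,ghx_0). \tag{9}$$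
This lies in $\{0,\pm s_1,\dots,\pm s_n\}$. For $d\in(\mathbb Z/n!)^n$ let $\mathrm{wt}(d)$ be its *weight*, the number of nonzero coordinates. The defect (9) has weight at most $1$, while $(1,\dots,1)$ has weight $n$ if $n\ge2$.

**Step 2 (a homomorphism on the product).** Now let $n$ vary. Let $P=\prod_{n\ge1}E_n$ and
$$\mathcal B=\Bigl\{(d_n)\in\prod_nD_n:\ \sup_n\mathrm{wt}(d_n)<\infty\Bigr\}.$$
This is a subgroup, since $\mathrm{wt}(d+d')\le\mathrm{wt}(d)+\mathrm{wt}(d')$ and $\mathrm{wt}(-d)=\mathrm{wt}(d)$. Define
$$\Phi:P\to\prod_nD_n/\mathcal B,\qquad(\alpha_n)\mapsto(q_n(\alpha_n))+\mathcal B.$$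
By (9), $\Phi$ is a homomorphism: the sequence of defects has weights at most $1$. It is surjective because every $q_n$ is. An element of $P_0=\bigoplus_nE_n$ is sent to a sequence with finitely many nonzero terms, since $q_n(1)=0$; such a sequence has bounded weight, so $\Phi$ kills $P_0$.

**Step 3 (reduction modulo an integer).** For an integer $\kappa\ge2$ let
$$V_\kappa=\prod_{n\ge\kappa}(\mathbb Z/\kappa)^n\Big/\{\text{sequences of bounded weight}\}.$$
For $n\ge\kappa$ we have $\kappa\mid n!$, so reduction modulo $\kappa$ maps $D_n$ onto $(\mathbb Z/\kappa)^n$, and it does not increase weight. Reducing and forgetting the factors with $n<\kappa$, we get a surjection $\prod_nD_n/\mathcal B\to V_\kappa$. It remains to find quotients of the $V_\kappa$ of all sizes.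

**Step 4 (finite $\kappa\ge2$).** We map $V_\kappa$ onto $\mathbb Z/\kappa$. Let $\beta\in V_\kappa$ be the class of $((1,\dots,1))_{n\ge\kappa}$. For $0<j<\kappa$ the element $j\beta$ is represented by the vectors $(j,\dots,j)$, of weight $n$. A sequence of bounded weight differs from it by a sequence of unbounded weight, so $j\beta\ne0$. Hence $\langle\beta\rangle\cong\mathbb Z/\kappa$.

The ring $\mathbb Z/\kappa$ is injective as a module over itself. By Baer's criterion it suffices to extend homomorphisms from ideals. An ideal is generated by a divisor $d$ of $\kappa$, and a homomorphism sends $d$ to some $c$ with $(\kappa/d)c=0$ in $\mathbb Z/\kappa$. So $c=dc'$ for some $c'$, and $1\mapsto c'$ is an extension. Therefore the isomorphism $\langle\beta\rangle\to\mathbb Z/\kappa$ extends to a homomorphism $V_\kappa\to\mathbb Z/\kappa$ of $\mathbb Z/\kappa$-modules, which is surjective because it already is on $\langle\beta\rangle$.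

**Step 5 (infinite $\kappa\le2^{\aleph_0}$).** We map $V_2$ onto a group of cardinality $\kappa$. Let $(S_\alpha)_{\alpha<2^{\aleph_0}}$ be an almost disjoint family of infinite subsets of $\{2,3,\dots\}$: any two distinct members have finite intersection. Such a family arises from the branches of the infinite binary tree, after identifying its nodes with $\{2,3,\dots\}$. Let $\beta_\alpha\in V_2$ be the class of the sequence equal to $(1,\dots,1)$ for $n\in S_\alpha$ and to $0$ otherwise. Consider a sum $\beta_{\alpha_1}+\dots+\beta_{\alpha_r}$ with $r\ge1$ and distinct $\alpha_i$. The set $S_{\alpha_1}\setminus(S_{\alpha_2}\cup\dots\cup S_{\alpha_r})$ is infinite, and for $n$ in it the representing sequence is $(1,\dots,1)$, of weight $n$. So the sum is nonzero. Hence the $\beta_\alpha$ are linearly independent over $\mathbb F_2$ and $\dim_{\mathbb F_2}V_2\ge2^{\aleph_0}\ge\kappa$. Projecting onto the span of $\kappa$ members of a basis, we see that $V_2$ maps onto $\mathbb F_2^{(\kappa)}$, the direct sum of $\kappa$ copies of $\mathbb F_2$, which has cardinality $\kappa$.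

**Step 6 (conclusion).** For every $2\le\kappa\le2^{\aleph_0}$ let $K_\kappa$ be the kernel of the composition of $\Phi$ with the surjections of Steps 3–5. Then $P_0\le K_\kappa\trianglelefteq P$ and $[P:K_\kappa]=\kappa$. The groups $E_n\le\mathrm{Sym}(\tilde X_n)$, where $\tilde X_n=X_n\times D_n$ is countable, are closed and oligomorphic, and they have no proper open normal subgroup by Lemma 6. Neither these groups nor $P$ depends on $\kappa$. So Proposition 4 gives one countable $\omega$-categorical $M$ whose group $G=\operatorname{Aut}(M)$ has no proper open normal subgroup (hence no compact quotient, by Lemma 3), and in which $\theta^{-1}(K_\kappa)$ is a dense normal subgroup of index exactly $\kappa$, for every $2\le\kappa\le2^{\aleph_0}$. This proves Theorem 2. $\blacksquare$
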